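# Vector bundles on order complexes and natural transformations of filtrated $K$-theory

## The order complex $W$, its functions $\min$ and $\max$, and the algebra $C(W)$

Let $X$ be a finite $T_0$-space. For $x,y\in X$ write $x\le y$ if $x$ lies in every open neighborhood of $y$. This is a partial order ($T_0$ gives antisymmetry). The open sets are the down-sets and the closed sets are the up-sets. Put $\uparrow\!x=\{y: y\ge x\}$, which is closed, and $\downarrow\!x=\{y:y\le x\}$, the smallest open set containing $x$.

For $S\subseteq X$ let $|\mathrm{Ch}(S)|$ be the order complex of $S$: the simplicial complex whose simplices are the nonempty chains of $S$. In coordinates, $W=W_X=|\mathrm{Ch}(X)|$ is the space of functions $w:X\to[0,1]$ with $\sum_x w(x)=1$ whose support is a chain, and $|\mathrm{Ch}(S)|$ is the subcomplex of those $w$ supported in $S$. Write $\delta_x$ for the vertex belonging to $x$. Since supports are chains, we may define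
$$m(w)=\min\operatorname{supp}w,\qquad M(w)=\max\operatorname{supp}w .$$

If $U$ is a down-set, then $m(w)\in U$ if and only if $\operatorname{supp}w\cap U\ne\emptyset$, that is, $w(x)>0$ for some $x\in U$. This is an open condition, so $m:W\to X$ is continuous. If $F$ is an up-set, then $M(w)\in F$ if and only if $\operatorname{supp} w\cap F\neq\emptyset$, so $M^{-1}(F)$ is open too. Thus $m$ pulls open sets back to open sets, while $M$ pulls *closed* sets back to open sets. For $w'$ close to $w$ we have $\operatorname{supp}w'\supseteq\operatorname{supp}w$, hence $m(w')\le m(w)$ and $M(w')\ge M(w)$.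

Three examples will accompany us.

* The two-point chain $X=\{1<2\}$, in which $\{1\}$ is open and $\{2\}$ is closed. Here $W$ is the segment from $\delta_1$ to $\delta_2$. We have $m=1$ except at $\delta_2$, and $M=2$ except at $\delta_1$.
* The pseudocircle $X=\{a,b,c,d\}$ with $a,b<c,d$ and no other relations. The maximal chains are $ac,ad,bc,bd$, and $W$ is a circle.
* The face poset of a finite simplicial complex $K$: the points are the nonempty simplices, ordered by inclusion. The order complex is the barycentric subdivision, so $W\cong|K|$.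

**Definition (algebras over $X$).** A $C^*$-algebra over $X$ is a $C^*$-algebra $A$ with a continuous map $\operatorname{Prim}(A)\to X$. It gives an ideal $A(U)$ for each open $U$, with $A(\emptyset)=0$, $A(X)=A$,
$$A(U\cap V)=A(U)\cap A(V),\qquad A(U\cup V)=A(U)+A(V).$$
A subset $Y$ is locally closed if $Y=U\setminus V$ with $V\subseteq U$ open, and then $A(Y)=A(U)/A(V)$ does not depend on the choice of $U,V$. Write $\mathbb{LC}(X)$ for the set of locally closed subsets and $\mathbb{LC}(X)^*$ for the nonempty ones. All algebras over $X$ below are separable.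

For $X=\{1<2\}$, an algebra over $X$ is an algebra $A$ with one chosen ideal $A(\{1\})$, and $A(\{2\})$ is the quotient.

Our main object is $D=C(W)$, an algebra over $X$ via $m:W\to X$. For $Y\in\mathbb{LC}(X)$,
$$D(Y)=C_0(W_Y),\qquad W_Y=m^{-1}(Y).$$
For $X=\{1<2\}$, $W_{\{2\}}=\{\delta_2\}$ and $W_{\{1\}}$ is the segment without $\delta_2$.

What is $D$ for? It is a test object. A natural operation on the $K$-theory of all algebras over $X$ acts in particular on $K_*(D)=K^*(W)$ and sends the unit class $[1_W]$ somewhere. We shall prove two things. Every class in $K^0(W)$ is hit by some natural operation. But the operations built from six-term exact sequences hit only sums of classes pulled back from spheres. When $W=\mathbb{CP}^2$ these two sets differ.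

## Filtrated $K$-theory and the ring $\mathcal{NT}$

Let $\mathrm{KK}(X)$ be the category of separable $C^*$-algebras over $X$ with morphisms Kirchberg's groups $\mathrm{KK}_*(X;A,B)$, composed by the $X$-equivariant Kasparov product. For $Y\in\mathbb{LC}(X)^*$, filtrated $K$-theory gives the functor
$$\mathrm{FK}_Y(A)=K_*(A(Y))$$
on $\mathrm{KK}(X)$ with values in $\mathbb Z/2$-graded abelian groups. Let $\mathcal{NT}(Y,Z)$ be the $\mathbb Z/2$-graded group of natural transformations $\mathrm{FK}_Y\to\mathrm{FK}_Z$, of even and odd degree. (Meyer and Nest constructed separable $R_Y$ with $\mathrm{KK}_*(X;R_Y,-)\cong\mathrm{FK}_Y$, so that $\mathcal{NT}(Y,Z)\cong\mathrm{KK}_*(X;R_Z,R_Y)$ by the Yoneda lemma. We shall not need these objects.) Put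
$$\mathcal{NT}=\bigoplus_{Y,Z\in\mathbb{LC}(X)^*}\mathcal{NT}(Y,Z),$$
a ring under composition, where non-composable products are zero.

Where do elements of $\mathcal{NT}$ come from? If $Y\in\mathbb{LC}(X)$ and $U\subseteq Y$ is relatively open, every $A$ gives an extension $A(U)\hookrightarrow A(Y)\twoheadrightarrow A(Y\setminus U)$. Its six-term exact sequence consists of three natural transformations: $\mathrm{FK}_U\to\mathrm{FK}_Y$ (inclusion, even), $\mathrm{FK}_Y\to\mathrm{FK}_{Y\setminus U}$ (quotient, even), and $\mathrm{FK}_{Y\setminus U}\to\mathrm{FK}_U$ (boundary, odd). Call these the *six-term transformations*. Those with source or target indexed by $\emptyset$ are zero and are discarded; $U=Y$ gives the identity $\mathrm{id}_Y$. Let $\mathcal{NT}_6\subseteq\mathcal{NT}$ be the subring that they generate.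

Do six-term transformations generate $\mathcal{NT}$, for every $X$? Arklint, Restorff and Ruiz (*Filtrated K-theory for real rank zero C\*-algebras*, arXiv:1112.1361, 2011) state: "It is unknown whether there exists finite $T_0$-spaces $X$ over which the ring $\mathcal{NT}$ is not generated by transformations of this form." They also record that for the ten connected four-point $T_0$-spaces $\mathcal{NT}$ is generated by six-term transformations. The answer we shall prove is that non-generated examples exist.

**Theorem A.** Let $X$ be the face poset of a finite triangulation of $\mathbb{CP}^2$ (open sets are the down-sets for inclusion). Then there is a surjective homomorphism $\mathcal{NT}(X,X)\to\mathbb Z$ vanishing on $\mathcal{NT}_6(X,X)$. Hence $\mathcal{NT}_6\neq\mathcal{NT}$. For every nonzero commutative ring $R$, the ring $\mathcal{NT}\otimes R$ is not generated over $R$ by six-term transformations.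

For the 9-vertex triangulation of Kühnel–Banchoff, $X$ has $9+36+84+90+36=255$ points.

Here $\mathcal{NT}_6(X,X)$ is the component of $\mathcal{NT}_6$ in $\mathcal{NT}(X,X)$. Each generator lies in a single $\mathcal{NT}(Y,Z)$, so a product of generators is either zero or a composite $Y_0\to Y_1\to\cdots\to Y_n$ lying in $\mathcal{NT}(Y_0,Y_n)$. Hence $\mathcal{NT}_6(X,X)$ is the $\mathbb Z$-span of the composites $X\to\cdots\to X$ of six-term transformations, identities included. The test map is
$$\mathrm{ev}:\mathcal{NT}(X,X)\to K_*(D)=K^*(W),\qquad \mathrm{ev}(\tau)=\tau_D([1_W]).$$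

A word on signs. One may ask that odd transformations be strictly natural for odd elements of $\mathrm{KK}_1(X;\cdot,\cdot)$, or natural up to the Koszul sign. The two conventions differ by replacing $\tau(x)$ by $(-1)^{|x|}\tau(x)$. The transformations we construct are even, and what we prove about six-term composites does not depend on signs of homogeneous elements, so either convention may be used.

## Values on $[1_W]$ for a point, a circle and a $2$-sphere

If $X$ is a point, $\mathrm{FK}_X(A)=K_*(A)=\mathrm{KK}_*(\mathbb C,A)$, so $\mathcal{NT}=\mathrm{KK}_*(\mathbb C,\mathbb C)=\mathbb Z$, spanned by the identity. Here $W$ is a point and $\mathrm{ev}$ is an isomorphism onto $K^*(\mathrm{pt})=\mathbb Z$.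

If $X=\{a,b\}$ is discrete, then $A=A(a)\oplus A(b)$ and $W=\{\delta_a,\delta_b\}$, so $K^0(W)=\mathbb Z^2$. The composite $X\to\{a\}\to X$ of a quotient map and an inclusion is projection to the first summand. It sends $[1_W]$ to $(1,0)$.

Take the pseudocircle. Consider
$$X\longrightarrow\{c\}\xrightarrow{\ \partial\ }\{a\}\longrightarrow X ,$$
where the first map is the quotient map to the closed point $c$, the second is the boundary map for $\{a\}\subset\{a,c\}$, and the third is the inclusion of the open point $a$. On $D$: $W_{\{c\}}=\{\delta_c\}$; $W_{\{a\}}$ is the open arc from $\delta_c$ through $\delta_a$ to $\delta_d$; and $W_{\{a,c\}}$ is this arc with the endpoint $\delta_c$ added, a half-open interval. The algebra $C_0$ of a half-open interval is contractible, so $\partial:K^0(\delta_c)\to K^1(W_{\{a\}})$ is an isomorphism. The inclusion of an open arc in a circle, whose complement is a closed arc, induces an isomorphism on $K^1$. So the composite has $\mathrm{ev}=\pm$ a generator of $K^1(S^1)\cong\mathbb Z$.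

Take the face poset of the boundary of a tetrahedron, so that $W\cong S^2$, and a flag $v<e<t$ (vertex, edge, triangle). Consider
$$X\longrightarrow\{t\}\xrightarrow{\ \partial\ }\{e\}\xrightarrow{\ \partial\ }\{v\}\longrightarrow X. \tag{1}$$
Here $W_{\{t\}}=\{\delta_t\}$. If $t'$ is the other triangle containing $e$, then $W_{\{e\}}$ is the open arc $\delta_t\,\delta_e\,\delta_{t'}$, and $W_{\{e,t\}}$ is this arc together with $\delta_t$. As before, the first $\partial$ is an isomorphism $K^0(\mathrm{pt})\to K^1(\text{arc})$. The set $W_{\{v\}}$ is the open star of $\delta_v$, an open disc whose boundary is a hexagon. The set $W_{\{v,e\}}$ is this disc together with the open arc $W_{\{e\}}$ of the hexagon, so it is homeomorphic to $\mathbb R\times[0,\infty)$. Its $C_0$ is contractible, so the second $\partial$ is an isomorphism $K^1(W_{\{e\}})\to K^0(W_{\{v\}})$. Finally $K^0(W_{\{v\}})\to K^0(S^2)$ is induced by collapsing the complement of the open star, a closed disc; this collapse is a map $S^2\to S^2$ of degree $\pm1$. So (1) has $\mathrm{ev}=\pm\sigma_2$, where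 $\sigma_2$ generates $\tilde K^0(S^2)$.

Example (1) also shows what cannot work. To separate six-term composites from other transformations one might look for a linear condition, such as "first Chern class zero", that holds for $[1_W]$ and is preserved by each six-term map. But (1) starts at $[1_W]$, with $c_1=0$, and ends at $\pm\sigma_2$, with $c_1\neq0$. What did survive in every example is that the class was pulled back from a sphere by an actual map. We now prove that this is general.

## Six-term maps carry classes pulled back from spheres to such classes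

Notation. Write $K^j(Z)=K_j(C_0(Z))$ for $Z$ locally compact, and $\tilde K^j(P)=K_j(C_0(P\setminus\mathrm{pt}))$ for a pointed compact space $P$. A pointed map $h:P\to Q$ induces $h^*:\tilde K^*(Q)\to\tilde K^*(P)$. With $Z^+$ the one-point compactification (a disjoint base point is added if $Z$ is compact), $K^*(Z)=\tilde K^*(Z^+)$. For $d\ge0$ let $\sigma_d$ be a generator of $\tilde K^d(S^d)\cong\mathbb Z$ (degree mod $2$), and recall $\tilde K^{d+1}(S^d)=0$. Take $\sigma_0=[1]\in\tilde K^0(S^0)=K_0(\mathbb C)$.

**Definition.** For a compact polyhedron $P$, $\mathrm{Sph}(P)\subseteq K^*(P)$ is the subgroup generated by all $g^*\sigma_d$ with $d\ge0$ and $g:P\to S^d$ continuous.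

For instance, $\mathrm{Sph}(S^2)=K^*(S^2)$: the constant map to the non-base point of $S^0$ gives $[1]$, and the identity gives $\sigma_2$.

**Proposition 2.** For every finite $T_0$-space $X$, $\mathrm{ev}(\mathcal{NT}_6(X,X))\subseteq\mathrm{Sph}(W)$.

(The number follows the logical order used later; Proposition 1 is the construction of transformations.)

**Step 1: describe the spaces $W_Y^+$.** We want to see the three maps of a six-term sequence as maps between quotients of finite complexes. Let $Y=O\setminus V$ with $V\subseteq O$ open in $X$, let $U\subseteq Y$ be relatively open and $F=Y\setminus U$. Write $U=Y\cap O'$ with $O'\subseteq O$ open. Then $U\cup V=O'\cup V$ is open in $X$, and $F=O\setminus(U\cup V)$, $U=(U\cup V)\setminus V$. For a down-set $V$, $m(w)\notin V$ if and only if $\operatorname{supp} w\cap V=\emptyset$, that is, $w\in|\mathrm{Ch}(X\setminus V)|$. So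
$$W_Y=|\mathrm{Ch}(X\setminus V)|\setminus|\mathrm{Ch}(X\setminus O)|,$$
and similarly for $F$ and $U$. The one-point compactification of a finite complex minus a subcomplex is the quotient complex (dividing by $\emptyset$ means adding a disjoint base point). Hence
$$W_Y^+=\frac{|\mathrm{Ch}(X\setminus V)|}{|\mathrm{Ch}(X\setminus O)|},\qquad W_F^+=\frac{|\mathrm{Ch}(X\setminus(U\cup V))|}{|\mathrm{Ch}(X\setminus O)|}\subseteq W_Y^+,\qquad W_U^+=W_Y^+/W_F^+ .$$
These are finite CW complexes with a base vertex, and $W_F^+$ is a subcomplex of $W_Y^+$.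

Call an element of $K^*(W_Y)=\tilde K^*(W_Y^+)$ *spherical* if it equals $\pm g^*\sigma_d$ for some $d\ge0$ and some pointed map $g:W_Y^+\to S^d$. Clearly, for a pointed map $h$, $h^*$ maps spherical elements to spherical elements. We claim that on $D$ each six-term transformation maps spherical elements to spherical elements.

**Step 2: quotient maps and inclusions.** Restriction $C_0(W_Y)\to C_0(W_F)$ is induced by the pointed inclusion $W_F^+\to W_Y^+$. Extension by zero $C_0(W_U)\to C_0(W_Y)$ is induced by the collapse $W_Y^+\to W_U^+$. So both preserve spherical elements.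

**Step 3: write the boundary map through a mapping cone.** The boundary map is not induced by a map of spaces $W_U^+\to W_F^+$; we show that it is a suspension followed by a pullback. Let $\pi:C_0(W_Y)\to C_0(W_F)$ be restriction, and
$$\mathrm{Cyl}=\{(a,f):a\in C_0(W_Y),\ f\in C([0,1],C_0(W_F)),\ f(0)=\pi(a)\},\qquad C'=\{(a,f)\in\mathrm{Cyl}:f(1)=0\}.$$
Let $C_i$ be the reduced mapping cone of the inclusion $i:W_F^+\hookrightarrow W_Y^+$. That is, attach to $W_Y^+$ the reduced cone
$$C=W_F^+\times[0,1]\,/\,(W_F^+\times\{1\}\cup\mathrm{pt}\times[0,1])$$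
along $t=0$. Then $C_i\setminus\mathrm{pt}$ is $W_Y$ with $W_F\times[0,1)$ glued on along $W_F\times\{0\}=W_F$, so $C'=C_0(C_i\setminus\mathrm{pt})$. Consider three extensions with the same quotient $C_0(W_F)$:

1. $E_1:\ C_0(W_U)\to C_0(W_Y)\xrightarrow{\ \pi\ }C_0(W_F)$;
2. $E_2:\ C'\to\mathrm{Cyl}\xrightarrow{\ \mathrm{ev}_1\ }C_0(W_F)$, where $\mathrm{ev}_1(a,f)=f(1)$;
3. $E_3:\ C_0((0,1),C_0(W_F))\to C_0((0,1],C_0(W_F))\xrightarrow{\ \mathrm{ev}_1\ }C_0(W_F)$.

The map $E_1\to E_2$, $a\mapsto(a,\mathrm{const}\,\pi(a))$, is a morphism of extensions that is the identity on the quotient. On ideals it sends $a\in C_0(W_U)$ to $(a,0)$, which is $q^*$ for the collapse $q:C_i\to C_i/C=W_U^+$. The map $E_3\to E_2$, $f\mapsto(0,f)$, is also a morphism of extensions that is the identity on the quotient. On ideals it is $p^*$ for the collapse $p:C_i\to C_i/W_Y^+=\Sigma W_F^+$ (reduced suspension). Naturality of boundary maps gives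
$$q^*\partial_1=\partial_2=p^*\partial_3. \tag{2}$$

**Step 4: invert $q$ up to homotopy.** The cone $C$ contracts to the base point through the pointed homotopy $(z,t)\mapsto(z,t+s(1-t))$, $s\in[0,1]$. By the homotopy extension property of the CW pair $(C_i,C)$ it extends to a homotopy $h_s:C_i\to C_i$ with $h_0=\mathrm{id}$; it fixes the base point and maps $C$ into $C$. Since $h_1(C)=\mathrm{pt}$, $h_1=r\circ q$ for a pointed map $r:W_U^+\to C_i$. Since $q h_s(C)=\mathrm{pt}$, we have $q h_s=\bar h_s q$ for a pointed homotopy $\bar h_s$ of $W_U^+$, with $\bar h_0=\mathrm{id}$, and $\bar h_1q=qh_1=qrq$ gives $\bar h_1=qr$. So $r$ is a pointed homotopy inverse of $q$. Applying $r^*$ to (2) and using $r^*q^*=(qr)^*=\mathrm{id}$,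
$$\partial_1=r^*p^*s,\qquad s:=\partial_3 .$$

**Step 5: the suspension $s$.** The extension $E_3$ exists with $C_0(P\setminus\mathrm{pt})$ in place of $C_0(W_F)$, for every pointed compact $P$, and it is natural for pointed maps. Its ideal is $C_0(\Sigma P\setminus\mathrm{pt})$ and its middle algebra is contractible. So $s:\tilde K^*(P)\to\tilde K^{*+1}(\Sigma P)$ is a natural isomorphism. For $P=S^d$ it is an isomorphism $\tilde K^d(S^d)\cong\mathbb Z\to\tilde K^{d+1}(S^{d+1})\cong\mathbb Z$, so $s(\sigma_d)=\pm\sigma_{d+1}$. For a pointed map $g:W_F^+\to S^d$ we get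
$$\partial_1(g^*\sigma_d)=r^*p^*s(g^*\sigma_d)=r^*p^*(\Sigma g)^*s(\sigma_d)=\pm(\Sigma g\circ p\circ r)^*\sigma_{d+1},$$
which is spherical. This proves the claim.

**Step 6: start at the unit.** The class $[1_W]\in K^0(W)=\tilde K^0(W_+)$, where $W_+$ is $W$ with a disjoint base point, is spherical with $d=0$: let $g:W_+\to S^0$ send $W$ to the non-base point. By the claim, a composite $X\to\cdots\to X$ of six-term transformations sends $[1_W]$ to $\pm g^*\sigma_d$ for some pointed $g:W_+\to S^d$, that is, for some map $W\to S^d$. Taking $\mathbb Z$-linear combinations gives $\mathrm{ev}(\mathcal{NT}_6(X,X))\subseteq\mathrm{Sph}(W)$. $\square$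

In example (1) the degrees $d$ along the composite are $0,0,1,2,2$.

## Multiplying $K_*(A)$ by a vector bundle on $W$

For the other half we want many transformations.

**Proposition 1.** For every finite $T_0$-space $X$ and every $E\in K_0(C(W))$ there is an even $T_E\in\mathcal{NT}(X,X)$ with $\mathrm{ev}(T_E)=E$.

On $K_*(D)=K^*(W)$ the operation we want is clear: multiply by $E$. But a general $A$ over $X$ has a map $\operatorname{Prim}(A)\to X$, not to $W$, so $C(W)$ does not act on $A$.

The first thing to try is to enlarge $A$ to $C(W,A)$, where $C(W)$ does act. Embed $A$ as constant functions and multiply: $x\in K_*(A)$ goes to $E\times x\in K_*(C(W,A))$. Now we must return to $K_*(A)$, and here the attempt stops. The embedding $A\to C(W,A)$ is not an isomorphism on $K$-theory in general (for $A=\mathbb C$ it is $K_*(\mathbb C)\to K^*(W)$). The obvious way back, evaluation at a point $w_0\in W$, sends $E\times x$ to $\mathrm{rank}_{w_0}(E)\cdot x$. A line bundle then gives the identity, and all information in $E$ beyond its rank is lost.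

This attempt has not used the ideals $A(U)$. The way past this point is to use them to replace $C(W,A)$ by a quotient $B(A)$ that is small enough for $A\to B(A)$ to be a $K$-theory isomorphism and on which $C(W)$ still acts. Put
$$J(A)=\{f\in C(W,A): f(w)\in A(X\setminus\uparrow\! M(w))\ \text{for all } w\in W\},\qquad B(A)=C(W,A)/J(A).$$
So over $w$ we divide out the ideal of the open set $X\setminus\uparrow\!M(w)$. $J(A)$ is a closed ideal and a $C(W)$-submodule of $C(W,A)$, so $C(W)$ acts on $B(A)$. Let $\iota_A:A\to B(A)$ send $a$ to the class of the constant function $a$. Both $B$ and $\iota$ are natural for $X$-equivariant $*$-homomorphisms (those mapping $A(V)$ into $A'(V)$ for all open $V$).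

**Example.** Let $X=\{1<2\}$ and identify $W=[0,1]$ with $\delta_1=0$, $\delta_2=1$. At $w=0$ we have $M(w)=1$ and $X\setminus\uparrow\!1=\emptyset$; for $w>0$ we have $M(w)=2$ and $X\setminus\uparrow\!2=\{1\}$. So $J(A)=\{f: f(0)=0,\ f(w)\in A(\{1\})\ \text{for all}\ w\}$. With $\pi:A\to A(\{2\})$ the quotient map, $f\mapsto(f(0),\pi\circ f)$ identifies $B(A)$ with
$$\{(a,g): a\in A,\ g\in C([0,1],A(\{2\})),\ g(0)=\pi(a)\},$$
the mapping cylinder of $\pi$. The kernel is clearly $J(A)$. For surjectivity, lift $g$ to $h\in C([0,1],A)$; then $h(0)-a\in A(\{1\})$, and $h-(h(0)-a)$ is a preimage of $(a,g)$. The map $\iota_A$ is $a\mapsto(a,\mathrm{const}\,\pi(a))$, the usual homotopy equivalence. So $B(A)$ generalizes the mapping cylinder.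

## $A\to B(A)$ is an isomorphism on $K$-theory

**Lemma 1.** Let $U\subseteq X$ be open, $I=A(U)$ and $Q=A/I$, as algebras over $X$ by $I(V)=A(U\cap V)$ and $Q(V)=(A(V)+A(U))/A(U)$. Then $0\to B(I)\to B(A)\to B(Q)\to 0$ is exact.

**Step 1: reduce to surjectivity on $J$.** Since $I(V)=A(U)\cap A(V)$, we have $J(I)=J(A)\cap C(W,I)$. Also $J(A)$ maps into $J(Q)$, with kernel $J(A)\cap C(W,I)=J(I)$. The sequence $0\to C(W,I)\to C(W,A)\to C(W,Q)\to0$ is exact. By the $3\times3$ lemma the quotients $B$ form an exact sequence once we know that $J(A)\to J(Q)$ is onto.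

**Step 2: describe $J(A)$ by generators.** The definition of $J(A)$ is pointwise, and lifting is easier for an ideal given by generators. Let $O_x=M^{-1}(\uparrow\!x)$, which is open. For any $A$ over $X$ put
$$J'(A)=\sum_{x\in X}C_0(O_x,A(X\setminus\uparrow\!x)).$$
A finite sum of closed ideals of a $C^*$-algebra is a closed ideal, so $J'(A)$ is a closed ideal of $C(W,A)$. We claim $J'(A)=J(A)$.

If $w\in O_x$, then $M(w)\ge x$, so $\uparrow\!M(w)\subseteq\uparrow\!x$ and $A(X\setminus\uparrow\!x)\subseteq A(X\setminus\uparrow\!M(w))$. A function in $C_0(O_x,A(X\setminus\uparrow\!x))$ vanishes outside $O_x$, so it lies in $J(A)$. Hence $J'(A)\subseteq J(A)$.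

Conversely let $f\in J(A)$ and $\varepsilon>0$. For $w_0\in W$ let $x=M(w_0)$, so $w_0\in O_x$ and $f(w_0)\in A(X\setminus\uparrow\!x)$. Choose $h\in C_0(O_x)$ with $h(w_0)=1$ and put $g_{w_0}=h\cdot f(w_0)\in C_0(O_x,A(X\setminus\uparrow\!x))$. Then $g_{w_0}(w_0)=f(w_0)$, so $\|f-g_{w_0}\|<\varepsilon$ pointwise on an open neighborhood $N_{w_0}$ of $w_0$. Choose a finite subcover $N_{w_1},\dots,N_{w_r}$ of $W$ and a subordinate partition of unity $p_1,\dots,p_r$. Then $\sum_ip_ig_{w_i}\in J'(A)$ and
$$\Big\|f-\sum_ip_ig_{w_i}\Big\|=\Big\|\sum_ip_i(f-g_{w_i})\Big\|\le\varepsilon .$$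
As $J'(A)$ is closed, $f\in J'(A)$.

**Step 3: lift.** Since $A(V)\to Q(V)$ is onto for every open $V$, so is $C_0(O_x,A(V))\to C_0(O_x,Q(V))$. Take $V=X\setminus\uparrow\!x$ and sum over $x$: $J'(A)\to J'(Q)$ is onto. By Step 2 for $A$ and for $Q$, $J(A)\to J(Q)$ is onto. $\square$

**Lemma 2.** $\iota_A$ induces an isomorphism on $K_*$.

**Step 1: reduce to one point.** Let $x_1,\dots,x_N$ be a linear extension of $X$ ($x_i\le x_j$ implies $i\le j$) and $U_k=\{x_1,\dots,x_k\}$, which is open. Regard $A(U_k)$ as an algebra over $X$ by $V\mapsto A(U_k\cap V)$. The quotient $Q_k=A(U_k)/A(U_{k-1})$ has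
$$Q_k(V)=A\big((U_k\cap V)\cup U_{k-1}\big)/A(U_{k-1}),$$
which is all of $Q_k$ if $x_k\in V$ and $0$ otherwise. So $Q_k$ is concentrated at the point $x_k$. Lemma 1, applied to $A(U_k)$ with the ideal $A(U_{k-1})$, and naturality of $\iota$ give a morphism of extensions from $A(U_{k-1})\to A(U_k)\to Q_k$ to $B(A(U_{k-1}))\to B(A(U_k))\to B(Q_k)$. If $\iota$ is a $K$-isomorphism for $A(U_{k-1})$ and for $Q_k$, it is one for $A(U_k)$ by the five lemma. Induction starts at $A(U_0)=0$ and ends at $A(U_N)=A$. So it suffices to treat $A$ concentrated at one point $x$: $A(V)=A$ if $x\in V$, and $A(V)=0$ otherwise.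

**Step 2: one point gives a cone.** For such $A$, the ideal $A(X\setminus\uparrow\!M(w))$ is $0$ if $x\in\uparrow\!M(w)$, that is, if $M(w)\le x$, and it is $A$ otherwise. So $J(A)$ is the set of functions vanishing on the closed set
$$K_x=\{w: M(w)\le x\}=|\mathrm{Ch}(\downarrow\!x)|,$$
and $B(A)=C(K_x,A)$. Every element of $\downarrow\!x$ is comparable with $x$, so $K_x$ is a cone with apex $\delta_x$. Hence $K_x$ is contractible, and the embedding $\iota_A$ of $A$ as constant functions is a homotopy equivalence. $\square$

## $B$ on Kasparov cycles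

To define a transformation on $\mathrm{KK}(X)$ we need compatibility with all $\mathrm{KK}$-elements, not only with homomorphisms. We do it cycle by cycle.

Recall cycles. An $\alpha\in\mathrm{KK}_0(X;A,A')$ is represented by $(H,\varphi,F)$, where $H$ is a countably generated $\mathbb Z/2$-graded Hilbert $A'$-module, $\varphi:A\to\mathbb L(H)$ acts by even operators, $F$ is odd, and $[F,\varphi(a)]$, $\varphi(a)(F^2-1)$, $\varphi(a)(F-F^*)$ are compact for all $a\in A$. The $X$-equivariance condition is $\varphi(A(V))H\subseteq H\cdot A'(V)$ for all open $V$. For $\alpha\in\mathrm{KK}_1$ replace $A'$ and $B(A')$ by $A'\otimes\mathrm{Cl}_1$ and $B(A')\otimes\mathrm{Cl}_1$ in the target throughout. The construction $B$ is pointwise and uses only the ideals $A'(V)\otimes\mathrm{Cl}_1$, so $B(A'\otimes\mathrm{Cl}_1)=B(A')\otimes\mathrm{Cl}_1$, and nothing else changes.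

**Step 1: define $\beta$.** Put
$$H_B=C(W,H)\otimes_{C(W,A')}B(A'),\qquad F_B=(1\otimes F)\otimes 1,$$
where $1\otimes F$ is $F$ applied pointwise on $C(W,H)$. The algebra $C(W,A)$ acts pointwise through $\varphi$, and the grading is the induced one. We check that $J(A)$ acts by zero, so that $B(A)$ acts. Let $f\in J(A)$ and $\xi\in C(W,H)$. By $X$-equivariance, $(f\xi)(w)=\varphi(f(w))\xi(w)\in H\cdot A'(X\setminus\uparrow\!M(w))$ for all $w$. So $\langle f\xi,f\xi\rangle(w)\in A'(X\setminus\uparrow\!M(w))$, that is, $\langle f\xi,f\xi\rangle\in J(A')$. Hence $f\xi\otimes b$ has inner square $b^*\langle f\xi,f\xi\rangle b=0$ in $B(A')$. Elementary tensors span a dense subspace, so $J(A)$ acts by $0$ on $H_B$.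

**Step 2: it is a cycle.** For $f\in C(W,A)$ the operators $[F,f]$, $f(F^2-1)$, $f(F-F^*)$ on $C(W,H)$ lie in $C(W,\mathbb K(H))=\mathbb K(C(W,H))$. It remains to see $\mathbb K(C(W,H))\otimes1\subseteq\mathbb K(H_B)$. As $C(W,A')\to B(A')$ is onto, every $\xi\otimes b$ in $H_B$ is the class $[\xi c]$ of $\xi c\in C(W,H)$ for a lift $c$ of $b$, and $\langle[\eta],[\zeta]\rangle$ is the class of $\langle\eta,\zeta\rangle$. So $(\theta_{\xi,\eta}\otimes1)[\zeta]=[\xi\langle\eta,\zeta\rangle]=\theta_{[\xi],[\eta]}[\zeta]$, where $\theta_{\xi,\eta}(\zeta)=\xi\langle\eta,\zeta\rangle$. Thus $\theta_{\xi,\eta}\otimes1=\theta_{[\xi],[\eta]}$ is compact. So $(H_B,F_B)$ is a Kasparov cycle. Let $\beta\in\mathrm{KK}_i(B(A),B(A'))$ be its class. We do not need $\beta$ to be independent of the cycle chosen for $\alpha$.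

**Step 3: compatibility with $\iota$.** We claim
$$[\iota_A]\otimes\beta=\alpha\otimes[\iota_{A'}]. \tag{3}$$
The left side is represented by $H_B$ with $A$ acting as constant functions and with operator $F_B$. The right side is represented by $H\otimes_{A',\iota_{A'}}B(A')$ with operator $F\otimes1$. The map $\xi\otimes f\mapsto(w\mapsto\xi f(w))$ is a unitary $H\otimes_{A'}C(W,A')\cong C(W,H)$: it preserves inner products, and its range is dense because $HA'$ is dense in $H$. Tensoring with $B(A')$ over $C(W,A')$ gives $H\otimes_{A',\iota_{A'}}B(A')\cong H_B$, compatibly with the actions of $A$ and with the operators.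

**Step 4: compatibility with multiplication by $C(W)$.** Let $\mu_A:C(W)\otimes B(A)\to B(A)$ be multiplication; it is a $*$-homomorphism since $C(W)$ acts centrally. We claim
$$(1_{C(W)}\otimes\beta)\otimes[\mu_{A'}]=[\mu_A]\otimes\beta. \tag{4}$$
The left side is represented by $(C(W)\otimes H_B)\otimes_{\mu_{A'}}B(A')$, the right side by $H_B$ with $C(W)\otimes B(A)$ acting through $\mu_A$. The map $g\otimes\xi\otimes b\mapsto g\xi b$ preserves inner products, since both sides give $b^*\,\bar g g'\langle\xi,\xi'\rangle\, b'$. Taking $g=1$ shows that its range is dense. So it is a unitary. The action of $h\otimes y$ sends $g\otimes\xi\otimes b$ to $hg\otimes y\xi\otimes b$, which is mapped to $hg\,(y\xi)b=(hy)(g\xi b)$, because the action of $B(A)$ on $H_B$ is $C(W)$-linear. The unitary intertwines the operators because $F_B$, which is $F$ at every point of $W$, commutes with $C(W)$.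

## The transformation $T_E$ and its value on $D$

**Step 1: define $T_E$.** For $E\in K_0(C(W))$ let $m_E:K_*(B(A))\to K_*(B(A))$, $m_E(y)=\mu_{A*}(E\times y)$, and using Lemma 2 let
$$T_{E,A}=(\iota_{A*})^{-1}\circ m_E\circ\iota_{A*}\quad\text{on }K_*(A)=\mathrm{FK}_X(A).$$

**Step 2: naturality.** A morphism $\alpha\in\mathrm{KK}_*(X;A,A')$ acts on $\mathrm{FK}_X$ by the Kasparov product $x\mapsto x\otimes\alpha$. Choose a cycle for $\alpha$ and form $\beta$. By associativity of the Kasparov product and (4),
$$m_E(y\otimes\beta)=(E\times y)\otimes(1_{C(W)}\otimes\beta)\otimes[\mu_{A'}]=(E\times y)\otimes[\mu_A]\otimes\beta=m_E(y)\otimes\beta .$$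
By (3), $\iota_{A'*}(x\otimes\alpha)=x\otimes\alpha\otimes[\iota_{A'}]=x\otimes[\iota_A]\otimes\beta=\iota_{A*}x\otimes\beta$ for every $x\in K_*(A)$. Hence
$$m_E\,\iota_{A'*}(x\otimes\alpha)=m_E(\iota_{A*}x\otimes\beta)=m_E(\iota_{A*}x)\otimes\beta=\iota_{A*}(T_{E,A}x)\otimes\beta=\iota_{A'*}(T_{E,A}(x)\otimes\alpha).$$
Applying $(\iota_{A'*})^{-1}$ gives $T_{E,A'}(x\otimes\alpha)=T_{E,A}(x)\otimes\alpha$. So $T_E\in\mathcal{NT}(X,X)$, of even degree.

**Step 3: compute $B(D)$.** We have $C(W,D)=C(W\times W)$. A function $f$ lies in $J(D)$ if and only if for each $w$ the function $f(w,\cdot)$ lies in $D(X\setminus\uparrow\!M(w))$, that is, $f(w,v)=0$ whenever $m(v)\ge M(w)$. Put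
$$\Gamma=\{(w,v)\in W\times W: M(w)\le m(v)\}.$$
This set is closed: for $(w',v')$ close to $(w,v)$ we have $M(w)\le M(w')$ and $m(v')\le m(v)$, so $M(w')\le m(v')$ implies $M(w)\le m(v)$. Hence $B(D)=C(\Gamma)$. With the projections $p_1(w,v)=w$ and $p_2(w,v)=v$ on $\Gamma$, $\iota_D=p_2^*$, and $C(W)$ acts through $p_1^*$. (For $X=\{1<2\}$, $\Gamma=\{\delta_1\}\times W\,\cup\,W\times\{\delta_2\}$, two sides of a square.)

**Step 4: compare the projections.** Multiplication by $E$ enters through $p_1$, while we read off the answer through $p_2$. For $(w,v)\in\Gamma$, every element of $\operatorname{supp}w$ is $\le M(w)\le m(v)\le$ every element of $\operatorname{supp}v$. So $\operatorname{supp}w\cup\operatorname{supp}v$ is a chain, and $(1-t)w+tv\in W$ for all $t\in[0,1]$. Hence $p_1\simeq p_2$ as maps $\Gamma\to W$, and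
$$m_E(\iota_{D*}[1_W])=m_E([1_\Gamma])=p_1^*E=p_2^*E=\iota_{D*}E .$$
So $\mathrm{ev}(T_E)=T_{E,D}([1_W])=E$, which proves Proposition 1. $\square$

**Corollary.** If $K^0(W_X)\not\subseteq\mathrm{Sph}(W_X)$, then $\mathcal{NT}_6\ne\mathcal{NT}$ for $X$.

Indeed, for $E\in K^0(W)\setminus\mathrm{Sph}(W)$ we have $T_E\in\mathcal{NT}(X,X)$ with $\mathrm{ev}(T_E)=E\notin\mathrm{Sph}(W)$, so $T_E\notin\mathcal{NT}_6(X,X)$ by Proposition 2.

## $\mathbb{CP}^2$: maps to spheres do not see $c_1(\mathcal O(1))$

Let $X$ be the face poset of a finite triangulation of $\mathbb{CP}^2$, so $W\cong\mathbb{CP}^2$. Let $t=c_1(\mathcal O(1))$, a generator of $H^2(\mathbb{CP}^2;\mathbb Z)\cong\mathbb Z$; then $t^2\ne0$ in $H^4(\mathbb{CP}^2;\mathbb Z)\cong\mathbb Z$. Since $c_1$ is additive on direct sums, it is a natural homomorphism $c_1:K^0(P)\to H^2(P;\mathbb Z)$ for compact polyhedra $P$. For $P=W$ it is onto.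

**Step 1: $c_1$ vanishes on $\mathrm{Sph}(W)\cap K^0(W)$.** As $\mathrm{Sph}(W)$ is generated by homogeneous elements, its even part is generated by the $g^*\sigma_d$ with $d$ even.

* $d=0$: $W$ is connected, so $g$ is constant and $g^*\sigma_0\in\{0,[1]\}$, with $c_1=0$.
* $d=2$: $c_1(g^*\sigma_2)=g^*(a)$ with $a=c_1(\sigma_2)\in H^2(S^2;\mathbb Z)$. Write $g^*(a)=nt$. Then $n^2t^2=g^*(a^2)=0$ because $H^4(S^2;\mathbb Z)=0$, so $n=0$.
* $d\ge4$: $c_1(g^*\sigma_d)=g^*(c_1(\sigma_d))$ with $c_1(\sigma_d)\in H^2(S^d;\mathbb Z)=0$.

In the case $d=2$ the cup square is used, which is not a linear condition on $K$-theory classes. This is why we had to keep track of maps to spheres along the composites.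

**Step 2: the homomorphism.** Define $\Phi:\mathcal{NT}(X,X)\to\mathbb Zt\cong\mathbb Z$ as $c_1\circ\mathrm{ev}$ on the even part and $0$ on the odd part. Six-term generators are homogeneous, so $\mathcal{NT}_6(X,X)$ is a graded subgroup. Its even part is sent by $\mathrm{ev}$ into $\mathrm{Sph}(W)\cap K^0(W)$, by Proposition 2. By Step 1, $\Phi$ vanishes on $\mathcal{NT}_6(X,X)$. By Proposition 1, $\Phi(T_{[\mathcal O(1)]})=c_1(\mathcal O(1))=t$, so $\Phi$ is onto. Hence no nonzero integer multiple of $T_{[\mathcal O(1)]}$ is a $\mathbb Z$-linear combination of composites of six-term transformations, and $\mathcal{NT}_6\neq\mathcal{NT}$.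

**Step 3: coefficients.** Let $R$ be a nonzero commutative ring. Extend $\Phi$ by $0$ to the other components of $\mathcal{NT}$. Then $\Phi\otimes R:\mathcal{NT}\otimes R\to R$ is onto and kills the image of $\mathcal{NT}_6\otimes R$, which is the $R$-subalgebra generated by the six-term transformations. As $R\ne0$, this subalgebra is proper. This proves Theorem A. $\square$

**Remark.** Here $\mathrm{Sph}(W)\cap K^0(W)$ is exactly $\ker c_1$. Recall $K^0(\mathbb{CP}^2)=\mathbb Z[x]/(x^3)$ with $x=[\mathcal O(1)]-[1]$. Then $c_1(x)=t$ and $c_1(x^2)=c_1(\mathcal O(2))-2c_1(\mathcal O(1))=0$, so $\ker c_1=\mathbb Z[1]+\mathbb Zx^2$. The class $[1]$ is $g^*\sigma_0$ for a constant map $g$. By exactness of $\tilde K^0(S^4)\to\tilde K^0(\mathbb{CP}^2)\to\tilde K^0(\mathbb{CP}^1)$, where $S^4=\mathbb{CP}^2/\mathbb{CP}^1$ and $\tilde K^0(\mathbb{CP}^1)=\mathbb Zx$ with $x^2=0$, the image of $\sigma_4$ generates the kernel $\mathbb Zx^2$. So $x^2=\pm g^*\sigma_4$ for the collapse $g:\mathbb{CP}^2\to S^4$.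

## Locally closed subspaces

**Proposition 3.** Let $X'$ be a finite $T_0$-space whose ring $\mathcal{NT}$ is generated by six-term transformations. Then the same holds for every nonempty locally closed subspace $Y\subseteq X'$. Consequently, for every finite $T_0$-space containing the face poset of a triangulation of $\mathbb{CP}^2$ as a locally closed subspace, $\mathcal{NT}$ is not generated by six-term transformations.

**Step 1: move a transformation from $Y$ to $X'$.** There are functors $r_Y:\mathrm{KK}(X')\to\mathrm{KK}(Y)$, $A\mapsto A(Y)$, and $i_Y:\mathrm{KK}(Y)\to\mathrm{KK}(X')$, $(i_YA)(Z)=A(Z\cap Y)$, with $r_Y\circ i_Y=\mathrm{id}$ (Meyer–Nest, *C\*-algebras over topological spaces: the bootstrap class*, Münster J. Math. 2 (2009)). Let $\tau:\mathrm{FK}_{Z_1}\to\mathrm{FK}_{Z_2}$ be a natural transformation over $Y$, with $Z_1,Z_2\in\mathbb{LC}(Y)^*\subseteq\mathbb{LC}(X')^*$. For $A$ over $X'$, $\mathrm{FK}_{Z_j}(r_YA)=K_*(A(Z_j))=\mathrm{FK}_{Z_j}(A)$. So $\tau\circ r_Y$ is a natural transformation $\mathrm{FK}_{Z_1}\to\mathrm{FK}_{Z_2}$ over $X'$.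 By hypothesis it is a $\mathbb Z$-combination of composites of six-term transformations over $X'$.

**Step 2: move the decomposition back.** Evaluate on $i_YA$ for $A$ over $Y$. The extension for a pair $(Z,U)$ over $X'$, with $U\subseteq Z$ relatively open, becomes
$$A(U\cap Y)\hookrightarrow A(Z\cap Y)\twoheadrightarrow A((Z\setminus U)\cap Y).$$
So a six-term transformation over $X'$ for $(Z,U)$ becomes the one over $Y$ for $(Z\cap Y,U\cap Y)$ applied to $A$; it is zero if its source or target index becomes empty. The end indices $Z_1,Z_2\subseteq Y$ do not change. Hence $\tau=\tau\circ r_Y\circ i_Y$ is a $\mathbb Z$-combination of composites of six-term transformations over $Y$. The last sentence of the proposition follows from Theorem A. $\square$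

These arguments do not determine the smallest number of points of an $X$ with $\mathcal{NT}_6\ne\mathcal{NT}$, and they do not classify the spaces $X$ for which $\mathcal{NT}$ is generated by six-term transformations.
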